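# Involutions of the $q$-division ring whose fixed ring is not a $q$-division ring

## 1. The guess that fixed rings of $k_q(x,y)$ are again of the form $k_p(x,y)$

Throughout, $k$ is a field of characteristic $0$ and $q\in k^\times$ is not a root of unity. The quantum plane
$$k_q[x,y]=k\langle x,y\rangle/(xy-qyx)$$
has the monomials $x^iy^j$ as a $k$-basis and is a Noetherian domain, so it has a division ring of fractions $D=k_q(x,y)$, called the $q$-division ring. Its centre is $k$ (checked in Section 14), so $D$ is infinite-dimensional over its centre.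

The question is taken from Siân Fryer, "The $q$-Division Ring, Quantum Matrices and Semi-classical Limits", arXiv:1503.03780 (2015). Let $G$ be a finite group of $k$-algebra automorphisms of $D$. Must the fixed ring $D^G$ be isomorphic, as a $k$-algebra, to $k_p(x,y)$ for some $p\in k^\times$ that is not a root of unity?

The first guess is yes. In the commutative analogue, Castelnuovo's theorem says that over an algebraically closed field of characteristic $0$ the fixed field of a finite group acting on $k(x,y)$ is again purely transcendental. The easiest noncommutative test also comes out well, and it introduces a trick that we use several times.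

**Lemma 1 (stabilizers).** Let $E'\subseteq D$ be a division subring and $W\subseteq D$ a right $E'$-subspace of finite dimension. Then $\{r\in D: rW\subseteq W\}$ is a subring of $D$ that contains the inverses of its nonzero elements. The same holds with left and right exchanged.

*Proof.* It is clearly a subring. If $r\neq0$ and $rW\subseteq W$, then $w\mapsto rw$ is an injective right $E'$-linear map of a finite-dimensional space into itself, so $rW=W$ and $r^{-1}W=W$. $\square$

**Test: a diagonal action.** Suppose $\epsilon\in k$ is a primitive $n$-th root of unity and $\rho(x)=\epsilon x$, $\rho(y)=y$. Let $E'$ be the division ring generated by $k,x^n,y$. Since $x^ny=q^nyx^n$ and the monomials $x^{ni}y^j$ are independent, $E'\cong k_{q^n}(x,y)$. Put $W=\sum_{i<n}x^iE'$. Then $xW\subseteq W$, because $x\cdot x^{n-1}E'=x^nE'=E'$, and $yW\subseteq W$, because $yx^i=q^{-i}x^iy$. By Lemma 1 the stabilizer of $W$ is all of $D$, and since $1\in W$ we get $W=D$. The automorphism $\rho$ acts on $x^iE'$ as $\epsilon^i$, so these are eigenspaces for distinct eigenvalues,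 and the fixed ring is exactly $E'$. So $D^\rho\cong k_{q^n}(x,y)$: the guess holds, with a new parameter.

We will need one class of rings containing all the $k_p(x,y)$.

**Definition (Ore extension).** Let $K$ be a division ring, $\alpha:K\to K$ a ring endomorphism (automatically injective) and $\delta:K\to K$ an additive map with $\delta(ab)=\alpha(a)\delta(b)+\delta(a)b$. Then $K[y;\alpha,\delta]$ is the left $K$-vector space with basis $1,y,y^2,\dots$, multiplied according to
$$ya=\alpha(a)y+\delta(a)\qquad(a\in K).$$

As $\alpha$ is injective, degrees add: the leading term of $ay^i\cdot by^j$ is $a\alpha^i(b)y^{i+j}$. So the ring is a domain. Right division is possible: given $g\ne0$ of degree $N$ with leading coefficient $g_N$, the leading coefficient of $y^{M-N}g$ is $\alpha^{M-N}(g_N)\neq0$. Hence we can lower the degree of any $h$ of degree $M\ge N$ and write $h=ag+b$ uniquely with $\deg b<N$. Every left ideal is therefore principal, and the ring has a division ring of left fractions $a^{-1}b$.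

*Example.* For $K=k(x)$, $\alpha(x)=p^{-1}x$, $\delta=0$ the rule is $yx=p^{-1}xy$, that is, $xy=pyx$. The division ring of fractions is $k_p(x,y)$.

## 2. Involutions that invert the generators, and the case $f=h(t)h(t^{-1})$

From now on write $t=y$ and $u=x$. Then
$$ut=qtu,\qquad u\,g(t)=g(qt)\,u,\qquad g(t)\,u^{-1}=u^{-1}g(qt),\qquad u^{-1}g(t)=g(q^{-1}t)u^{-1}\qquad(g\in k(t)).$$
The next test is an automorphism inverting both generators, up to a twist. For $f\in k(t+t^{-1})^\times$ put
$$\sigma_f:\quad t\mapsto q\,t^{-1},\qquad u\mapsto u^{-1}f(t).$$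

**Step 1: $\sigma_f$ is an automorphism of order $2$.** We must see that the relation $ut=qtu$ is preserved. From $u^{-1}t^{-1}=qt^{-1}u^{-1}$ we get $(u^{-1}f)(qt^{-1})=qu^{-1}t^{-1}f=q(qt^{-1})(u^{-1}f)$. So $\sigma_f$ is a homomorphism $k_q[x,y]\to D$. It sends $t^iu^j$ to $q^it^{-i}g_j(t)u^{-j}$ with $g_j\in k(t)^\times$. Powers of $u$ are left independent over $k(t)$, so it is injective and extends to $D$. Clearly $\sigma_f^2(t)=t$, and
$$\sigma_f^2(u)=\sigma_f(u)^{-1}f(qt^{-1})=f(t)^{-1}\,u\,f(qt^{-1})=f(t)^{-1}f(t^{-1})\,u=u,$$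
because replacing $t$ by $qt$ in $f(qt^{-1})$ gives $f(t^{-1})$, and $f(t^{-1})=f(t)$. Finally $\sigma_f(t)\ne t$.

For every $f$ the element
$$\varpi=t-qt^{-1}\quad\text{satisfies}\quad \sigma_f(\varpi)=-\varpi .$$
So every $r\in D$ is $\frac{r+\sigma_f r}2+\frac{r-\sigma_fr}2$, the second summand being $\varpi$ times a fixed element, and also a fixed element times $\varpi$. Hence $D=D^{\sigma_f}\oplus\varpi D^{\sigma_f}=D^{\sigma_f}\oplus D^{\sigma_f}\varpi$.

**Theorem 2.** Let $k$ be any field of characteristic $0$.

(a) If $f=h(t)h(t^{-1})$ with $h\in k(t)^\times$, then $D^{\sigma_f}\cong k_q(x,y)$.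

(b) If every finite extension of $k$ has odd degree (e.g. $k$ algebraically closed), then $D^{\sigma_f}\cong k_q(x,y)$ for all $f$.

### Proof of (a)

**Step 2: reduction to $f=1$.** Put $u'=h(t)^{-1}u$. Then $u't=qtu'$ and $D=k_q(u',t)$. Moreover
$$\sigma_f(u')=h(qt^{-1})^{-1}u^{-1}f(t)=u^{-1}h(t^{-1})^{-1}f(t)=u^{-1}h(t)=u'^{-1}.$$
So we may assume $f=1$: $\sigma(t)=qt^{-1}$, $\sigma(u)=u^{-1}$.

**Step 3: two fixed elements that $q$-commute.** Quotients of anti-invariant elements are fixed, so we take three simple anti-invariants. Put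
$$Q_0=u-u^{-1},\qquad R_0=tu-qt^{-1}u^{-1},\qquad X=Q_0\varpi^{-1},\qquad Y=R_0\varpi^{-1}.$$
Clearly $\sigma(Q_0)=-Q_0$, and $\sigma(R_0)=qt^{-1}u^{-1}-tu=-R_0$. So $X,Y\in D^\sigma$. We claim $XY=qYX$, i.e. $Q_0\varpi^{-1}R_0=qR_0\varpi^{-1}Q_0$. Put $\varpi_+=\varpi(qt)=qt-t^{-1}$ and $\varpi_-=\varpi(q^{-1}t)=q^{-1}t-q^2t^{-1}$. Then
$$u\varpi^{-1}R_0=\varpi_+^{-1}(qtu^2-t^{-1}),\qquad u^{-1}\varpi^{-1}R_0=\varpi_-^{-1}(q^{-1}t-q^2t^{-1}u^{-2}),$$
$$R_0\varpi^{-1}=t\varpi_+^{-1}u-qt^{-1}\varpi_-^{-1}u^{-1},$$
and therefore
$$Q_0\varpi^{-1}R_0=qt\varpi_+^{-1}u^2-\big(t^{-1}\varpi_+^{-1}+q^{-1}t\varpi_-^{-1}\big)+q^2t^{-1}\varpi_-^{-1}u^{-2},$$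
$$qR_0\varpi^{-1}Q_0=qt\varpi_+^{-1}u^2-\big(qt\varpi_+^{-1}+q^2t^{-1}\varpi_-^{-1}\big)+q^2t^{-1}\varpi_-^{-1}u^{-2}.$$
The middle terms agree because $\varpi_+^{-1}(t^{-1}-qt)=-1=\varpi_-^{-1}(q^2t^{-1}-q^{-1}t)$.

Let $E'\subseteq D^\sigma$ be the division ring generated by $k,X,Y$. The homomorphism $k_q[x^{\pm1},y^{\pm1}]\to E'$, $x\mapsto X$, $y\mapsto Y$, is injective. Indeed, otherwise take a nonzero kernel element $r$ with fewest monomials, multiplied by a monomial so that $1$ occurs in it. Conjugation by $x$ multiplies $x^iy^j$ by $q^j$, and conjugation by $y$ multiplies it by $q^{-i}$. If some monomial with $(i,j)\ne(0,0)$ occurs, then $r-xrx^{-1}$ or $r-yry^{-1}$ is a nonzero kernel element with fewer monomials, a contradiction. So $r$ is a nonzero scalar, which is not in the kernel. Hence $E'\cong k_q(x,y)$, and it remains to prove $E'=D^\sigma$.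

**Step 4: $E'$ contains $s=t+qt^{-1}$.** Expanding, $R_0-qt^{-1}Q_0=\varpi u$ and $R_0-tQ_0=\varpi u^{-1}$. With $\tilde u=\varpi u\varpi^{-1}$ this says
$$\tilde u=Y-qt^{-1}X,\qquad \tilde u^{-1}=Y-tX,\qquad \tilde ut=qt\tilde u. \tag{1}$$
Hence
$$1=\tilde u(Y-tX)=\tilde uY-qt\tilde uX=Y^2-qt^{-1}XY-qtYX+q^2X^2 .$$
Using $qYX=XY$ we find $s=t+qt^{-1}=(Y^2+q^2X^2-1)(XY)^{-1}\in E'$. Note
$$t^2=ts-q,\qquad t^{-1}=q^{-1}(s-t),\qquad \varpi=2t-s,\qquad \varpi^2=s^2-4q .$$

**Step 5: $W=E'+tE'$ is stable under $t$, $X$, $Y$.** By (1), the relations $\tilde ut=qt\tilde u$ and $\tilde u^{-1}t=q^{-1}t\tilde u^{-1}$ read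
$$Yt-qt^{-1}Xt=qtY-q^2X,\qquad Yt-tXt=q^{-1}tY-q^{-1}t^2X. \tag{2}$$
Subtracting the second from the first,
$$\varpi Xt=(q-q^{-1})tY+(q^{-1}t^2-q^2)X .$$
Since $\varpi=2t-s$ and $s\in D^\sigma$, we have $D=D^\sigma\oplus\varpi D^\sigma=D^\sigma\oplus tD^\sigma$. Write $Xt=a_1+ta_2$ with $a_1,a_2\in D^\sigma$. As $s$ commutes with $t$,
$$\varpi(a_1+ta_2)=(2t-s)(a_1+ta_2)=(-sa_1-2qa_2)+t(2a_1+sa_2),$$
while the right-hand side is $-(1+q^2)X+t\big((q-q^{-1})Y+q^{-1}sX\big)$. Comparing components,
$$2a_1+sa_2=(q-q^{-1})Y+q^{-1}sX,\qquad sa_1+2qa_2=(1+q^2)X .$$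
Multiply the first equation by $s$ on the left and subtract twice the second: $(s^2-4q)a_2\in E'$. Since $s^2-4q=\varpi^2\neq0$ lies in $E'$, we get $a_2\in E'$, and then $a_1\in E'$. So $Xt\in W$.

Next, $sW\subseteq W$ because $s\in E'$ commutes with $t$; $tW\subseteq W$ because $t^2=ts-q$; hence $t^{-1}W\subseteq W$. The first equation of (2) gives $Yt=qt^{-1}Xt+qtY-q^2X\in W$. So $XW=XE'+XtE'\subseteq W$, and likewise $YW\subseteq W$.

**Step 6: conclusion.** The stabilizer of $W$ contains $k,t,X,Y$, and by Lemma 1 it is closed under inverses. So it contains $\varpi$, $\tilde u=Y-qt^{-1}X$ and $u=\varpi^{-1}\tilde u\varpi$, hence all of $D$. As $1\in W$, $W=D$. From $E'+tE'=D^\sigma\oplus tD^\sigma$ and $E'\subseteq D^\sigma$ we get $E'=D^\sigma$. $\square$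

## 3. Where the factorization of $f$ stops

Which $f$ are of the form $h(t)h(t^{-1})$? These $f$ form a multiplicative group, so look at $f=t+t^{-1}-c$. If $c=z+z^{-1}$, then
$$t+t^{-1}-c=-z^{-1}(t-z)(t^{-1}-z). \tag{3}$$
Two square roots are needed to make $f=h(t)h(t^{-1})$ from this: $\sqrt{c^2-4}$ to find $z$, and $\sqrt{-z^{-1}}$ to absorb the constant.

**Proof of Theorem 2(b).** Assume all finite extensions of $k$ have odd degree. A finite extension $k'$ of $k$ then has no quadratic extension, so every element of $k'$ is a square in $k'$. It suffices to treat constants $f\in k^\times=k^{\times2}$, where $h=\sqrt f$, and $f=p(t+t^{-1})$ with $p\in k[X]$ monic irreducible. Let $c$ be a root of $p$ and $k'=k(c)$. As $c^2-4$ is a square in $k'$, $c=z+z^{-1}$ with $z\in k'^\times$. Choose $g\in k'$ with $g^2=-z^{-1}$ and put $h_c=g(t-z)$. By (3), $t+t^{-1}-c=h_c(t)h_c(t^{-1})$. Taking norms from $k'(t)$ to $k(t)$, which commutes with $t\mapsto t^{-1}$, gives $p(t+t^{-1})=h(t)h(t^{-1})$ with $h=N_{k'(t)/k(t)}(h_c)$. Apply (a). $\square$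

Over other fields the method stops exactly at $\sqrt{c^2-4}$. Suppose $c\in k$ and $c^2-4$ is not a square in $k$. Then $\pi=t^2-ct+1$ is irreducible, and $t\mapsto t^{-1}$ sends $\pi$ to $t^{-2}\pi$. So $h(t)$ and $h(t^{-1})$ have the same order at $\pi$, and $h(t)h(t^{-1})$ has even order there, whereas $f=t^{-1}\pi$ has order $1$. No change of variable $u'=h^{-1}u$ turns $\sigma_f$ into $\sigma_1$. This shows only that the method fails. But it tells us which $f$ to suspect: products of factors $t+t^{-1}-c$ with $c^2-4$ a nonsquare. The guess is indeed wrong.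

**Theorem 3.** Let $k$ be a field of characteristic $0$ having a finite extension of even degree (e.g. any $k$ with $k^\times\neq k^{\times2}$), and let $q\in k^\times$ be not a root of unity. Then $D=k_q(x,y)$ has a $k$-automorphism $\sigma$ of order $2$ such that $D^\sigma$ is not isomorphic as a $k$-algebra to $k_p(x,y)$ for any $p\in k^\times$. In fact $D^\sigma$ is not $k$-isomorphic to the division ring of left fractions of any Ore extension $K[y;\alpha,\delta]$, where $K/k$ is a finitely generated (commutative) field extension of transcendence degree $\le1$, $\alpha$ is a $k$-endomorphism of $K$ and $\delta$ is a $k$-linear $\alpha$-derivation.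

The automorphism will be $\sigma=\sigma_f$ for a suitable $f$. If $\sqrt{-1}\notin k$, one may take, for every $q$,
$$f=(s_1+\tfrac{14}{25})(s_1-\tfrac{322}{289})(s_1-\tfrac{238}{169})(s_1-\tfrac{2162}{1369}),\qquad s_1=t+t^{-1}. \tag{4}$$
In particular, for $k=\mathbb Q$ and every admissible $q$ there is a group $G$ of order $2$ such that $D^G$ is not a $q$-division ring. So the answer to the question is **no**.

**Corollary 4.** Some $D^{\sigma_f}$ fails to be a $q$-division ring if and only if $k$ has a finite extension of even degree.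

This is immediate from Theorem 2(b) and Theorem 3. The rest of the lecture proves Theorem 3.

## 4. Reduction modulo $43$, and what an isomorphism does not respect

How can we tell $D^\sigma$ from $k_p(x,y)$? Over $k$ the centre is no help, being just $k$ for both when $p$ is not a root of unity. But if we reduce modulo a prime, $q$ becomes a root of unity and the centre becomes a field of transcendence degree $2$.

**Definition (valuation, residue division ring).** A valuation on a division ring $E$ is a map $w$ from $E^\times$ to a totally ordered abelian group with $w(ab)=w(a)+w(b)$ and $w(a+b)\ge\min(w(a),w(b))$; put $w(0)=\infty$. The ring $\{w\ge0\}$ modulo its ideal $\{w>0\}$ is the residue division ring. We write $\bar a$ for the residue of $a$.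

*A numerical example.* Let $k=\mathbb Q$, $q=44$, $f$ as in (4), and let $v$ be the $43$-adic valuation. The Gauss valuation $w(\sum a_{ij}t^iu^j)=\min v(a_{ij})$ extends to $D$ (checked in Section 10), and as $44\equiv1$, its residue ring is the commutative field $\mathbb F_{43}(t,u)$. The zeros in (4) reduce to
$$c_1=-4,\quad c_2=9,\quad c_3=21,\quad c_4=29\qquad\text{in }\mathbb F_{43};$$
for instance $25\cdot31=775=18\cdot43+1$, so $-\frac{14}{25}\equiv-14\cdot31=-434\equiv-4$, and $c_2,c_3,c_4$ are confirmed by $9\cdot289\equiv9\cdot31\equiv21\equiv322$, $21\cdot169\equiv21\cdot(-3)\equiv23\equiv238$, $29\cdot1369\equiv29\cdot(-7)\equiv12\equiv2162$. The involution becomes $t\mapsto t^{-1}$, $u\mapsto u^{-1}\bar f$. With $S=t+t^{-1}$, $\omega=t-t^{-1}$, $V=u^{-1}\bar f$, the elements $\xi=\frac{u+V}2$ and $\chi=\frac{u-V}{2\omega}$ are fixed and satisfy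
$$\xi^2-(S^2-4)\chi^2=uV=(S+4)(S-9)(S-21)(S-29). \tag{5}$$
The fixed field is $\mathbb F_{43}(S,\xi,\chi)$ (Section 11 does this in general): the function field of a conic over $\mathbb F_{43}(S)$. On the other side, if $p$ is a $43$-adic unit, the Gauss valuation of $k_p(x,y)$ has residue ring $\mathbb F_{43,\bar p}(x,y)$, whose centre is the purely transcendental field $\mathbb F_{43}(x^n,y^n)$, $n$ the order of $\bar p$.

So the sensible plan is to show that the field (5) is not purely transcendental. This plan breaks at one point. An isomorphism $\varphi:k_p(x,y)\to D^\sigma$ carries $w$ back to *some* valuation of $k_p(x,y)$ extending $v$. Nothing makes it the Gauss valuation, and $p$ need not even be a unit. Other valuations can have other residue fields, as this commutative example shows.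

*Example.* Let $\ell$ be an odd prime and $d\in\mathbb Z$ a nonsquare modulo $\ell$. Embed $\mathbb Q(x)$ in $\mathbb Q_\ell(\sqrt d)(\tau)$ by $x\mapsto\sqrt d+\ell\tau$, and restrict the Gauss valuation. Then $\bar x=\sqrt{\bar d}$, and $(x^2-d)/\ell=2\sqrt d\,\tau+\ell\tau^2$ has residue $2\sqrt{\bar d}\,\bar\tau$. So the residue field is $\mathbb F_{\ell^2}(\bar\tau)$, not a rational function field over $\mathbb F_\ell$.

In the example, however, the residue field still has the form $C_0(z)$ with $z$ transcendental. The way past the obstacle is to prove that this weaker form survives for *every* valuation of the relevant kind, also in the noncommutative setting: the centre of the residue division ring is $C_0(z)$ for some field $C_0$. That is Proposition 6. Then we must show that the conic field is not even of the form $C_0(z)$. For this we exhibit on it a nonzero unramified Brauer class, which $C_0(z)$ cannot carry when $C_0$ is a global function field.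

## 5. Centres of Ore extensions of division rings

The purpose of this section is to see that a centre, if not a field of constants, is a polynomial ring in one variable.

**Lemma 5.** Let $L$ be a division ring, $R=L[g;\theta,\delta]$ (so $gl=\theta(l)g+\delta(l)$, $\theta$ an injective endomorphism), and $C_0=L\cap Z(R)$, which is a field. Then $Z(R)=C_0$, or $Z(R)=C_0[z]$ with $z$ transcendental over $C_0$.

*Proof.* Suppose $Z(R)\ne C_0$. Let $z\in Z(R)\setminus L$ have minimal degree $N\ge1$. For $h\in Z(R)$ write, by right division, $h=az+b$ uniquely with $\deg b<N$. We want $a$ and $b$ to be central.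

**Step 1: $a$ and $b$ commute with $L$.** For $l\in L$, $lh=hl$ reads $(la)z+lb=(al)z+bl$, as $z$ is central. By uniqueness $la=al$, $lb=bl$.

**Step 2: $\varepsilon:=ga-ag$ lies in $L$.** From $gh=hg$ we get $(ga-ag)z=bg-gb$, of degree $\le N$. Degrees add, so $\deg\varepsilon\le0$. Moreover, since $a$ commutes with $l,\theta(l),\delta(l)\in L$,
$$\varepsilon l=gla-agl=(\theta(l)g+\delta(l))a-a(\theta(l)g+\delta(l))=\theta(l)\varepsilon .$$

**Step 3: $\varepsilon=0$.** Suppose not. Then $\theta(l)=\varepsilon l\varepsilon^{-1}$. For $g'=\varepsilon^{-1}g$ we have $g'l=lg'+\delta''(l)$ with $\delta''(l)=\varepsilon^{-1}\delta(l)$, and $R=L[g';\delta'']$ with the same degree function. Write $b=\sum b_ig'^i$. Then $g'b-bg'=\sum\delta''(b_i)g'^i$ has degree $<N$. From $g'h=hg'$ we get $(g'a-ag')z=bg'-g'b$, of degree $<N$, so $g'a=ag'$. As $a$ commutes with $L$, it commutes with $g=\varepsilon g'$, contradicting $\varepsilon\neq0$.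

**Step 4: conclusion.** So $ga=ag$, then $gb=bg$, and $a,b\in Z(R)$. By minimality of $N$, $b\in L\cap Z(R)=C_0$. Since $\deg a<\deg h$ when $\deg h\geq N$, induction on the degree gives $h\in C_0[z]$. The powers of $z$ have distinct degrees, so $z$ is transcendental over $C_0$. $\square$

## 6. Every suitable residue ring of an Ore extension has centre $C_0(z)$

A ring is a PI ring if it satisfies a polynomial identity; an algebra of finite dimension over a central field is one, and so is any subring of it. For example $\kappa_\zeta[t,u]$, with $\zeta$ of finite order $n$, is PI, as it lies in $\kappa_\zeta(t,u)$, of dimension $n^2$ over $\kappa(t^n,u^n)$. We use Posner's theorem (McConnell–Robson, *Noncommutative Noetherian Rings*, 13.6.5): if $R$ is a prime PI ring, its localization at $Z(R)\setminus0$ is simple Artinian with centre $\operatorname{Frac}Z(R)$.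

**Proposition 6.** Let $(k_1,v)$ be a valued field with residue field $\kappa$. Let $E$ be a division ring with $k_1$ in its centre, and let $w$ be a valuation on $E$ extending $v$ with $w(E^\times)=v(k_1^\times)$. Let $\Delta$ be its residue division ring. Assume $\Delta$ is finite-dimensional over its centre $Z$, and $Z$ is a finitely generated field of transcendence degree $2$ over $\kappa$. If $E$ is the division ring of left fractions of $\Omega=K[y;\alpha,\delta]$, with $K\supseteq k_1$ a commutative field of transcendence degree $\le1$ over $k_1$ and $\alpha$ injective, then $Z=C_0(z)$ with $z$ transcendental over a field $C_0\supseteq\kappa$.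

The idea is to filter the residue ring by the degree of lifts. The filtration steps that happen to be rings are division rings; the largest of them plays the role of a new coefficient ring $L$, over which the residue ring of $\Omega$ is again an Ore extension. In the example of Section 4 ($K=k_1=\mathbb Q$), residues of lifts of degree $<1$ form $\mathbb F_\ell$, those of degree $<2$ form $L=\mathbb F_{\ell^2}$, and $g=(x^2-d)/\ell$ gives the new variable.

*Proof.* "Scaling" always means multiplying by an element of $k_1^\times$. It is central, and since $w(E^\times)=v(k_1^\times)$ we can reach any value.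

**Step 1: the filtration.** Let $\kappa_K\subseteq\Delta$ be the residue field of $K$. Lifts of elements of $\kappa_K$ that are algebraically independent over $\kappa$ are algebraically independent over $k_1$: scale a relation so that its coefficients have minimal value $0$, and reduce. So $\operatorname{trdeg}_\kappa\kappa_K\le1$. Put
$$\Omega_{<j}=\bigoplus_{i<j}Ky^i,\qquad V_j=\{\bar h:\ h\in\Omega_{<j},\ w(h)\ge0\},$$
a left $\kappa_K$-space with $V_1=\kappa_K$. We have $\dim V_j\le j$: any $j+1$ elements of $\Omega_{<j}$ satisfy a nontrivial left $K$-relation; scale it so that its coefficients have minimal value $0$ and reduce.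

The union $\bar O=\bigcup_jV_j$ is a subring of $\Delta$. Every nonzero element of $\Delta$ is $\bar a^{-1}\bar b$ with $\bar a,\bar b\in\bar O\setminus0$: it is the residue of some $a^{-1}b$ with $a,b\in\Omega$, $w(a)=w(b)$, and we scale $a,b$ by a common factor to value $0$.

**Step 2: filtration steps that are rings.** Let $I=\{m\ge1:V_m\text{ is a subring of }\Delta\}$. Then $1\in I$. If $m\in I$, then $V_m$ is a domain of finite left dimension over its subfield $\kappa_K$. Right multiplication by a nonzero element is left linear and injective, hence bijective. So every nonzero element has a left inverse in $V_m$, and $V_m$ is a division ring.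

**Step 3: $I$ is finite.** Suppose not. Then $\bar O=\bigcup_{m\in I}V_m$ is an increasing union of division rings, hence a division ring, and $\bar O=\Delta$ by Step 1. Now $\Delta$ is generated as a division ring by $\kappa$ and finitely many elements (field generators of $Z$ and a $Z$-basis of $\Delta$), and $\kappa\subseteq V_1$. So $\Delta=V_m$ for some $m\in I$. The subring $Z[\kappa_K]$ is a commutative domain of finite dimension over $Z$, hence a field algebraic over $Z$. It is also a $\kappa_K$-subspace of $V_m$, hence finite over $\kappa_K$. So $2=\operatorname{trdeg}_\kappa Z\le\operatorname{trdeg}_\kappa\kappa_K\le1$, a contradiction.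

**Step 4: the new coefficients and the new variable.** Let $m=\max I$ and $L=V_m$. Since $m+1\notin I$, $V_{m+1}\ne V_m$. So there is $g\in\Omega_{<m+1}$ with $w(g)\ge0$, $\bar g\notin L$. Then $\deg g=m$ (otherwise $\bar g\in V_m$) and $w(g)=0$. By repeated right division by $g$, every $h\in\Omega$ is uniquely $\sum h_ig^i$ with $\deg h_i<m$. The degree of $h_ig^i$, if $h_i\neq0$, lies in $[im,(i+1)m)$, so $\deg h<rm$ if and only if $h_i=0$ for all $i\ge r$.

(†) *If $1,\bar g,\dots,\bar g^N$ are left independent over $L$ and $h=\sum_{i\le N}h_ig^i\ne0$ with $\deg h_i<m$, then $w(h)=\min w(h_i)$.* Indeed, scale so that $\min w(h_i)=0$. Then $\bar h=\sum\bar h_i\bar g^i$ with coefficients in $L$, not all zero, so $\bar h\neq0$ and $w(h)=0$.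

**Step 5: $\bar gL\subseteq L\bar g+L$.** Let $a\in\Omega_{<m}$, $w(a)\ge0$, $a\ne0$. As $\deg(ga)<2m$, $ga=cg+b$ with $c,b\in\Omega_{<m}$. Since $\bar g\notin L$ and $L$ is a division ring, $1,\bar g$ are left independent over $L$. So (†) gives $w(c),w(b)\ge w(ga)\ge0$, and $\bar g\bar a=\bar c\bar g+\bar b$.

**Step 6: the powers of $\bar g$ are left independent over $L$.** Otherwise let $r$ be minimal with $\bar g^r\in P:=\sum_{i<r}L\bar g^i$. Then $r\ge2$, and the sum is direct by minimality. By Step 5, $\bar gL\bar g^i\subseteq L\bar g^{i+1}+L\bar g^i\subseteq P$ for $i<r$. So $\bar gP\subseteq P$, and as $LP\subseteq P$, $P$ is a subring. By (†) with $N=r-1$, an $h\in\Omega_{<rm}$ with $w(h)\ge0$ has all $w(h_i)\ge0$, so $\bar h\in P$; conversely $P\subseteq V_{rm}$ by lifting coefficients. So $V_{rm}=P$ is a ring and $rm\in I$ with $rm>m$, a contradiction.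

**Step 7: the residue ring of $\Omega$ is an Ore extension.** By Step 6 and (†), $\bar O=\bigoplus_{i\ge0}L\bar g^i$. By Step 5, $\bar gl=\theta(l)\bar g+\delta'(l)$ with $\theta(l),\delta'(l)\in L$ unique. Comparing coefficients in $\bar g(ll')=(\bar gl)l'$ shows that $\theta$ is an endomorphism of $L$, injective because $\theta(1)=1$ and $L$ is a division ring, and that $\delta'$ is a $\theta$-derivation. So $\bar O=R:=L[\bar g;\theta,\delta']$.

**Step 8: the centre.** $R\subset\Delta$ is a PI domain whose left fractions fill $\Delta$. Its localization at $Z(R)\setminus0$ lies in $\Delta$, and by Posner's theorem it is a simple Artinian domain, so a division ring, with centre $\operatorname{Frac}Z(R)$. Being a division ring between $R$ and $\Delta$, it equals $\Delta$, so $Z=\operatorname{Frac}Z(R)$. If $Z(R)$ were the field $C_0=L\cap Z(R)$, then $R=\Delta$, which is impossible since $\bar g$ is not invertible in $R$. By Lemma 5, $Z(R)=C_0[z]$ and $Z=C_0(z)$. Finally $\kappa\subseteq V_1\subseteq L$ is central, so $\kappa\subseteq C_0$. $\square$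

## 7. Norm-one elements and the choice of $f$

We now choose $f$. Section 3 suggests zeros $c$ for which $c^2-4$ lies in a fixed nontrivial square class $d$. For later use we prescribe the classes of $c+2$ and $c-2$ separately.

**Step 1: a nonsquare.** If $k$ has a finite extension of even degree, its Galois closure over $k$ has even degree, so the Galois group contains an involution. Its fixed field $k'$ is a finite extension of $k$, and the Galois closure is $k'(\sqrt d)$ for a nonsquare $d\in k'$. (If $k^\times\neq k^{\times2}$ we may take $k'=k$.) Let $m=[k':k]$, let $\iota_1,\dots,\iota_m:k'\to\bar k$ be the $k$-embeddings, and let $k'=k(\theta)$.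

**Step 2: the parametrization.** For $j\in k'$ (so $j^2\neq d$) put
$$A=\frac{2(j^2+d)}{j^2-d},\quad B=\frac{4j}{j^2-d},\quad c=A^2-2 .$$
Since $4(j^2+d)^2-16dj^2=4(j^2-d)^2$,
$$A^2-dB^2=4,\qquad c+2=A^2,\qquad c-2=dB^2. \tag{6}$$
So $\rho=\frac12(A+B\sqrt d)$ has norm $1$ over $k'$, $\rho+\rho^{-1}=A$, and $c=\rho^2+\rho^{-2}$.

**Step 3: genericity.** Choose $j_1,\dots,j_4\in k'$, with corresponding $A_i,B_i,c_i$, such that
$$c_i\neq0,\quad c_i^2\neq4,\quad\text{and the $4m$ elements }\iota_a(c_i^2)\ (1\le i\le4,\ 1\le a\le m)\text{ are distinct.} \tag{7}$$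
This is possible. Coordinates in the basis $1,\theta,\dots,\theta^{m-1}$ identify $k'^4$ with $k^{4m}$, and $(j_i)\mapsto(\iota_a(j_i))_{i,a}$ is the restriction to $k^{4m}$ of a linear automorphism of $\bar k^{4m}$, whose matrix consists of Vandermonde blocks $(\iota_a(\theta)^r)$. As $k$ is infinite, a nonzero polynomial over $\bar k$ in $4m$ variables $J_{ia}$ does not vanish at all points $J_{ia}=\iota_a(j_i)$. Now $\iota_a(c_i)=C_a(\iota_a(j_i))$ with
$$C_a(J)=\frac{4(J^2+\iota_ad)^2}{(J^2-\iota_ad)^2}-2,$$
a nonconstant rational function. So (7) is a finite list of non-vanishing conditions on rational functions of the $J_{ia}$. None of these is identically zero: $C_a$ and $C_a^2-4$ are nonzero, and $C_a(J_{ia})^2-C_{a'}(J_{i'a'})^2$ with $(i,a)\ne(i',a')$ is a difference of nonconstant functions of different variables.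

**Step 4: the function.** Set
$$h_i(X)=N_{k'/k}(X-c_i)\in k[X],\qquad f=\prod_{i=1}^4h_i(t+t^{-1}),\qquad\sigma=\sigma_f .$$

*Running example.* Let $\sqrt{-1}\notin k$, $k'=k$, $d=-1$, $j=2,4,5,6$. Then $A=\frac65,\frac{30}{17},\frac{24}{13},\frac{70}{37}$ and $c=A^2-2=-\frac{14}{25},\frac{322}{289},\frac{238}{169},\frac{2162}{1369}$. None of these is $0$ or $\pm2$, and their absolute values are about $0.56,1.11,1.41,1.58$, so the squares are distinct. This gives (4). For $k=\mathbb Q$ the next two sections are not needed: there $k_1=\mathbb Q$, and the prime provided by Lemma 8 is any prime $\ell\equiv3$ modulo $4$ outside a finite set.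

## 8. Descent to a finitely generated field

The purpose of this section is to replace $k$ by a finitely generated field, for which we can find a valuation with finite residue field.

Let $k_0\subset k$ be finitely generated over $\mathbb Q$, containing $q$, the coefficients of the minimal polynomial $\Theta$ of $\theta$ over $k$, and the coefficients of $d,j_1,\dots,j_4$ in the basis $1,\theta,\dots,\theta^{m-1}$. For $k_0\subseteq k_1\subseteq k$ put
$$k_1'=k_1(\theta),\qquad D_{k_1}=(k_1)_q(x,y)\subseteq D,\qquad E_{k_1}=D_{k_1}^\sigma .$$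
$\Theta$ is irreducible over $k_1$, so $[k_1':k_1]=m$. The polynomial $h_i$ is the characteristic polynomial of multiplication by $c_i\in k_0(\theta)$, so $h_i\in k_0[X]$, $f\in k_0(t)$, and $\sigma$ preserves $D_{k_1}$.

**Lemma 7.** There is a finite set $\Sigma\subset E_{k_0}$ such that for all $k_0\subseteq k_1\subseteq k$, $E_{k_1}$ is generated as a division ring by $k_1$ and $\Sigma$.

*Proof.* Let $e_1=1$, $e_2=\varpi=t-qt^{-1}$. As in Section 2, $D_{k_1}=E_{k_1}e_1\oplus E_{k_1}e_2$. Let $\Sigma$ be the set of coefficients in $E_{k_0}$ of $e_1t,e_2t,e_1u,e_2u$ in the basis $e_1,e_2$. Let $E'\subseteq E_{k_1}$ be the division ring generated by $k_1$ and $\Sigma$, and $W=E'e_1\oplus E'e_2$. The set $\{r\in D_{k_1}:Wr\subseteq W\}$ contains $k_1,t,u$ and is closed under inverses (Lemma 1, mirrored, with $D_{k_1}$ in place of $D$). So it is $D_{k_1}$. As $1\in W$, $W=D_{k_1}=E_{k_1}e_1\oplus E_{k_1}e_2$, hence $E'=E_{k_1}$. $\square$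

Now suppose that Theorem 3 fails for $\sigma$: there is a $k$-isomorphism
$$\varphi:\operatorname{Frac}K[y;\alpha,\delta]\to E_k=D^\sigma,\qquad K=k(a_1,\dots,a_N),\quad\operatorname{trdeg}_kK\le1 .$$
Each of $K$, $\operatorname{Frac}K[y;\alpha,\delta]$ and $E_k$ is the directed union of its analogues over finitely generated subfields of $k$, because each element involves finitely many coefficients from $k$. Hence there is a finitely generated $k_1$ with $k_0\subseteq k_1\subseteq k$ such that, with $K_1=k_1(a_1,\dots,a_N)$, the following hold. Each condition, together with those before it, persists when $k_1$ is enlarged, so they can be achieved one after another.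

* $\alpha(a_i),\delta(a_i)\in K_1$. Then $\alpha(K_1),\delta(K_1)\subseteq K_1$, because $\alpha$ fixes $k_1$; $\delta$ kills $k_1$ (it is $k$-linear and $\delta(1)=2\delta(1)$); and $\delta(a^{-1})=-\alpha(a)^{-1}\delta(a)a^{-1}$.
* $\operatorname{trdeg}(K_1/k_1)\le1$: include in $k_1$ the coefficients of algebraic relations of the $a_i$ over a transcendence basis chosen among them.
* $\varphi(a_i),\varphi(y)\in E_{k_1}$.
* $\varphi^{-1}(\Sigma)\subset\operatorname{Frac}K_1[y;\alpha,\delta]$.

By the third condition $\varphi$ maps $\operatorname{Frac}K_1[y;\alpha,\delta]$ into $E_{k_1}$. The image contains $k_1$ and, by the fourth, $\Sigma$. By Lemma 7 it is all of $E_{k_1}$: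
$$\operatorname{Frac}K_1[y;\alpha,\delta]\cong E_{k_1}\quad\text{over }k_1. \tag{8}$$
**Fix this $k_1$.** We derive a contradiction.

## 9. An $\ell$-adic embedding that keeps $d$ a nonsquare

The purpose of this section is to find a discrete valuation of a finitely generated field with finite residue field, such that a given nonsquare remains a nonsquare there.

**Lemma 8.** Let $M$ be a finitely generated field of characteristic $0$, $d\in M$ a nonsquare, $\Lambda\subset M$ finite. There are an odd prime $\ell$, a finite unramified extension $\mathfrak K/\mathbb Q_\ell$ and an embedding $M\hookrightarrow\mathfrak K$ such that the elements of $\Lambda$ are integral, $d$ is a unit, and $\bar d$ is a nonsquare in the residue field of $\mathfrak K$.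

*Proof.* Let $F=\mathbb Q(x_1,\dots,x_r)\subset M$ be purely transcendental with $M=F(\vartheta)$ of degree $e$, and $M(\sqrt d)=F(\eta)$ of degree $2e$. Let $\Phi,\Gamma$ be the monic minimal polynomials of $\vartheta,\eta$ over $F$. Inverting denominators, choose $C=\mathbb Q[x_1,\dots,x_r][1/g_0]$ such that $\Phi,\Gamma\in C[X]$, $\vartheta,\sqrt d\in C[\eta]$, $\eta\in C[\vartheta,\sqrt d]$, and $\Lambda\cup\{d^{\pm1}\}\subset C[\vartheta]$.

**Step 1: specialize to a number field, keeping degrees.** By Hilbert's irreducibility theorem there is $a\in\mathbb Q^r$ with $g_0(a)\neq0$ and the specialized polynomial $\Gamma_a$ irreducible over $\mathbb Q$. Since $\Gamma$ is monic, $C[\eta]=C[X]/(\Gamma)$, and $x\mapsto a$ gives a surjective ring homomorphism $C[\eta]\to N_a:=\mathbb Q[X]/(\Gamma_a)$, written $s\mapsto s_a$, onto a field of degree $2e$. As $C[\eta]=C[\vartheta,\sqrt d]$, $N_a=\mathbb Q(\vartheta_a,(\sqrt d)_a)$. Put $k_a=\mathbb Q(\vartheta_a)$. Since $\Phi_a(\vartheta_a)=0$, $[k_a:\mathbb Q]\le e$. Since $(\sqrt d)_a^2=d_a\in k_a$, $[N_a:k_a]\le2$.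 The product is $2e$, so both are equalities. Hence $\Phi_a$ is irreducible and $d_a$ is a nonsquare in $k_a$.

**Step 2: choose the prime.** There are infinitely many primes of $k_a$ inert in $k_a(\sqrt{d_a})$. Choose such a $\lambda$ of odd residue characteristic $\ell$, unramified over $\mathbb Q$, with all $s_a$ ($s\in\Lambda$) $\lambda$-integral and $d_a$ a $\lambda$-unit. Let $\mathfrak K=(k_a)_\lambda$. Then $\bar d_a$ is a nonsquare in the residue field: otherwise $d_a$ would be a square in $\mathfrak K$ by Hensel's lemma and $\lambda$ would split.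

**Step 3: perturb the specialization to an embedding.** As $\mathbb Z_\ell$ is uncountable, there are $b_1,\dots,b_r\in\mathbb Z_\ell$ algebraically independent over $\mathbb Q$. Put $a'=a+\ell^Nb$. Its coordinates are algebraically independent over $\mathbb Q$, so $x\mapsto a'$ embeds $F$ in $\mathbb Q_\ell$. Elements of $C$ are rational functions regular at $a$, hence continuous there, so $\Phi_{a'}\to\Phi_a$ coefficientwise as $N\to\infty$. To apply Hensel's lemma, replace $\Phi_{a'}(X)$ by $\ell^{ce}\Phi_{a'}(X/\ell^c)$ and $\vartheta_a$ by $\ell^c\vartheta_a$ for a fixed large $c$. This makes all $\Phi_{a'}$ ($N$ large) and $\vartheta_a$ integral, and it only rescales roots by a fixed factor; we keep the old notation. Since $\vartheta_a$ is a simple root of $\Phi_a$, we have $\Phi_{a'}(\vartheta_a)\to0$ and $\Phi'_{a'}(\vartheta_a)\to\Phi'_a(\vartheta_a)\neq0$. So for large $N$, $|\Phi_{a'}(\vartheta_a)|<|\Phi'_{a'}(\vartheta_a)|^2$, and Hensel's lemma gives a root $\vartheta'\in\mathfrak K$ of $\Phi_{a'}$ with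
$$|\vartheta'-\vartheta_a|\le|\Phi_{a'}(\vartheta_a)|/|\Phi'_{a'}(\vartheta_a)|\to0 .$$
Undo the scaling. Then $x\mapsto a'$, $\vartheta\mapsto\vartheta'$ embeds $M=F[X]/(\Phi)$ in $\mathfrak K$, and the image of each $s\in C[\vartheta]$ tends to $s_a$. Being integral, being a unit and having a given residue are open conditions, so any large $N$ works. $\square$

## 10. The reduction of $D^\sigma$ and its centre

**Step 1: the valuation on $k_1$.** Note that $d$ is a nonsquare in $k_1'\subseteq k'$. Let $\Psi(X)=\prod_iN_{k_1'/k_1}(X-c_i^2)$. Its roots are the $\iota_a(c_i^2)$, so it is separable by (7). Apply Lemma 8 to $M=k_1'$, $d$, and a finite set $\Lambda\subset k_1$ containing: $q^{\pm1}$; the coefficients of $\Theta$, and $\operatorname{disc}(\Theta)^{-1}$; the coefficients in the basis $\theta^r$ of $d^{\pm1}$, $j_i$, $(j_i^2-d)^{-1}$, $c_i^{-1}$, $(c_i^2-4)^{-1}$; and $\operatorname{disc}(\Psi)^{-1}$. Let $v$ be the induced valuation on $k_1$, with valuation ring $\mathcal O$, value group $\mathbb Z$ (as $v(\ell)=1$ and $\mathfrak K$ is unramified),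 and finite residue field $\kappa$ of odd order.

**Step 2: the reduction of $k_1'$.** Put $\mathcal O'=\mathcal O[\theta]$, free over $\mathcal O$ with basis $1,\dots,\theta^{m-1}$. Since $\operatorname{disc}\Theta\in\mathcal O^\times$, $\mathcal O'\otimes_{\mathcal O}\kappa=\kappa[X]/(\bar\Theta)=\prod_b\kappa_b$ with finite fields $\kappa_b$. Put $Q_b=|\kappa_b|$. Let $d_b,c_{ib},A_{ib},B_{ib}\in\kappa_b$ be the images of $d,c_i,A_i,B_i\in\mathcal O'$. By the choice of $\Lambda$, $d_b\neq0$ and $c_{ib}(c_{ib}^2-4)\neq0$.

For $a\in\kappa_b$ let $N_b(X-a)=\prod_\tau(X-\tau(a))$, the product over the $\kappa$-embeddings $\tau:\kappa_b\to\bar\kappa$, and extend the norm $N_b$ likewise to rational functions over $\kappa_b$. As $h_i$ is the characteristic polynomial of $c_i$ acting on $\mathcal O'$, it lies in $\mathcal O[X]$ and $\bar h_i(X)=\prod_bN_b(X-c_{ib})$. In the same way $\bar\Psi=\prod_{i,b}N_b(X-c_{ib}^2)$, and this is separable because $\operatorname{disc}\Psi\in\mathcal O^\times$. So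
$$\text{the elements }\tau(c_{ib}^2)\in\bar\kappa\ (1\le i\le4,\text{ all }b,\text{ all }\tau:\kappa_b\to\bar\kappa)\text{ are distinct.} \tag{9}$$
In particular $\kappa(c_{ib})=\kappa_b$.

Call $b$ *inert* if $d_b$ is a nonsquare in $\kappa_b$, otherwise *split*. **At least one $b$ is inert**: the homomorphism $\mathcal O'\to\mathcal O_{\mathfrak K}\to\kappa_{\mathfrak K}$ factors through $\prod_b\kappa_b$, hence through some $\kappa_b\hookrightarrow\kappa_{\mathfrak K}$, and $\bar d$ is a nonsquare in $\kappa_{\mathfrak K}$.

Let $e_b^2=d_b$ ($e_b\in\kappa_b$ if $b$ is split) and put $\rho_{ib}=\frac12(A_{ib}+B_{ib}e_b)$, $\mu_{ib}=\rho_{ib}^2$. By (6), $\rho_{ib}^{-1}=\frac12(A_{ib}-B_{ib}e_b)$ and $\mu_{ib}+\mu_{ib}^{-1}=A_{ib}^2-2=c_{ib}$. For $b$ inert, $e_b^{Q_b}=-e_b$, so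
$$\rho_{ib}^{Q_b}=\rho_{ib}^{-1},\qquad\mu_{ib}^{Q_b}=\mu_{ib}^{-1}. \tag{10}$$

**Step 3: the valuation on $D_{k_1}$.** Let $\zeta=\bar q$, of order $n$ in $\kappa^\times$, so $n\mid|\kappa|-1$. On $(k_1)_q[t,u]$ let $w(\sum a_{ij}t^iu^j)=\min v(a_{ij})$. As $q\in\mathcal O^\times$, $\mathcal O_q[t,u]\otimes\kappa=\kappa_\zeta[t,u]$ is a domain, so a product of elements of value $0$ has value $0$, and by scaling $w$ is multiplicative. Put $w(a^{-1}b)=w(b)-w(a)$ on $D_{k_1}$.

* It is well defined: if $a^{-1}b=a'^{-1}b'$, choose $c,c'\neq0$ with $ca=c'a'$; then $cb=c'b'$, and $w(b)-w(a)=w(cb)-w(ca)=w(b')-w(a')$.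
* It is multiplicative: write $ba'^{-1}=c^{-1}e$ with $cb=ea'$. Then $(a^{-1}b)(a'^{-1}b')=(ca)^{-1}eb'$, and $w(e)-w(c)=w(b)-w(a')$.
* It satisfies the ultrametric inequality, by passing to a common left denominator.

So $w$ is a valuation of $D_{k_1}$ with value group $v(k_1^\times)$. An element of value $0$ is $a^{-1}b$ with $w(a)=w(b)=0$ after scaling, so the residue division ring is $\bar D=\kappa_\zeta(t,u)$.

**Step 4: the reduction of $\sigma$.** Since $q$ is a unit, $f\in\mathcal O[t^{\pm1}]$ and $\bar f\ne0$ (the $h_i$ are monic), $\sigma(t)$ and $\sigma(u)$ have value $0$. The map $\kappa_\zeta[t,u]\to\bar D$, $t\mapsto\zeta t^{-1}$, $u\mapsto u^{-1}\bar f$ is an injective homomorphism, as in Section 2, Step 1. So if $a\in(k_1)_q[t,u]$ has $w(a)=0$, then $\sigma(a)$ has nonzero residue. Hence $w\circ\sigma=w$, and $\sigma$ induces an automorphism $\bar\sigma$ of $\bar D$ with $\bar\sigma^2=1$. The residue division ring of $E_{k_1}$ is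
$$\Delta=\bar D^{\bar\sigma}:$$
"$\subseteq$" is clear, and if $\bar r$ is $\bar\sigma$-fixed, then $(r+\sigma r)/2\in E_{k_1}$ has residue $\bar r$, as $\ell\neq2$. Also $w(E_{k_1}^\times)=v(k_1^\times)$.

**Step 5: the centre of $\Delta$.** Monomials $t^iu^j$ are scaled by $\zeta^i$ under conjugation by $u$ and by $\zeta^{-j}$ under conjugation by $t$. So the centre of $\bar D$ is $\tilde F=\kappa(T,U)$ with $T=t^n$, $U=u^n$, and $[\bar D:\tilde F]=n^2$. We have $\bar\sigma(T)=(\zeta t^{-1})^n=T^{-1}$, and since $g(t)u^{-1}=u^{-1}g(\zeta t)$,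
$$\bar\sigma(U)=(u^{-1}\bar f)^n=U^{-1}\mathcal F,\qquad\mathcal F=\prod_{r=0}^{n-1}\bar f(\zeta^rt). \tag{11}$$
Put $\omega=T-T^{-1}$. It is central, nonzero, and $\bar\sigma\omega=-\omega$, so $\bar D=\Delta\oplus\omega\Delta$. An element of $\Delta$ commuting with $\Delta$ therefore commutes with $\bar D$. So
$$Z(\Delta)=Z:=\tilde F^{\bar\sigma},\qquad[\tilde F:Z]=2,$$
$\Delta$ is finite over $Z$, and $Z$, a subfield of the finitely generated field $\tilde F$ over which $\tilde F$ is finite, is finitely generated of transcendence degree $2$ over $\kappa$.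

**Step 6: apply Proposition 6.** By (8), $E_{k_1}$ is the fraction ring of an Ore extension as required there. Hence
$$Z=C_0(z),\qquad z\text{ transcendental over a field }C_0\supseteq\kappa. \tag{12}$$
Then $C_0$ is finitely generated of transcendence degree $1$ over the finite field $\kappa$, i.e. a global function field. It remains to show that the explicit field $Z$ is not of this form.

## 11. The centre as the function field of a conic over $\kappa(S)$

Put $S=T+T^{-1}$.

**Step 1: computing $\mathcal F$.** Let $\epsilon=\prod_{r=0}^{n-1}\zeta^r=\pm1$. Then $\prod_r(\zeta^rt-\mu)=\epsilon(T-\mu^n)$. If $c=\mu+\mu^{-1}$, then $t+t^{-1}-c=t^{-1}(t-\mu)(t-\mu^{-1})$, so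
$$\prod_r(\zeta^rt+\zeta^{-r}t^{-1}-c)=\epsilon^{-1}T^{-1}\cdot\epsilon(T-\mu^n)\cdot\epsilon(T-\mu^{-n})=\epsilon\,(S-\mu^n-\mu^{-n}).$$
Put $c'_{ib}=\mu_{ib}^n+\mu_{ib}^{-n}$, an integral polynomial in $c_{ib}$, hence in $\kappa_b$. The function $\bar f$ is the product of the factors $t+t^{-1}-\tau(c_{ib})$, of which there are $4\sum_b[\kappa_b:\kappa]=4m$. So the signs cancel:
$$\mathcal F=\prod_b\prod_{i=1}^4N_b(S-c'_{ib}).$$

**Step 2: removing the split indices.** This is the computation (3) again. For $b$ split, $\rho_{ib},\mu_{ib}\in\kappa_b$ and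
$$S-c'_{ib}=-\big(\rho_{ib}^{-n}(T-\mu_{ib}^n)\big)\big(\rho_{ib}^{-n}(T^{-1}-\mu_{ib}^n)\big).$$
Taking $N_b$ and the product over the four values of $i$, the signs cancel and we obtain $H_b(T)H_b(T^{-1})$ with $H_b\in\kappa(T)^\times$. Let $H$ be the product of the $H_b$ over split $b$ and
$$\mathcal F'=\prod_{b\text{ inert}}\prod_{i=1}^4N_b(S-c'_{ib}).$$
Replacing $U$ by $U/H(T)$ we get
$$\tilde F=\kappa(T,U),\qquad\bar\sigma(T)=T^{-1},\qquad\bar\sigma(U)=U^{-1}\mathcal F'.$$

**Step 3: square classes at the inert indices.** Let $b$ be inert. Then $c'_{ib}+2=(\rho_{ib}^n+\rho_{ib}^{-n})^2$ and $c'_{ib}-2=(\rho_{ib}^n-\rho_{ib}^{-n})^2$. By (10), the $Q_b$-Frobenius fixes $\rho_{ib}^n+\rho_{ib}^{-n}$, which therefore lies in $\kappa_b$, and negates $\rho_{ib}^n-\rho_{ib}^{-n}$, which therefore lies in $e_b\kappa_b$.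

We claim $c'_{ib}\ne\pm2$. Otherwise $\mu=\mu_{ib}$ satisfies $\mu^{2n}=1$, so $\mu^{2(Q_b-1)}=1$, as $n\mid|\kappa|-1\mid Q_b-1$. By (10) also $\mu^{2(Q_b+1)}=1$. Hence $\mu^4=1$, and $0=(\mu^2-\mu^{-2})^2=(\mu+\mu^{-1})^2(\mu-\mu^{-1})^2=c_{ib}^2(c_{ib}^2-4)$, a contradiction. So
$$c'_{ib}+2\in\kappa_b^{\times2},\qquad c'_{ib}-2\in d_b\kappa_b^{\times2},\qquad c_{ib}'^2-4\in d_b\kappa_b^{\times2}. \tag{13}$$

**Step 4: the zeros of $\mathcal F'$ are distinct.** We claim that the elements $\tau(c'_{ib})$ ($b$ inert, all $i$, all $\tau$) are distinct. Here we use that (7) asks for distinct *squares* $c_i^2$. Suppose $\tau(c'_{ib})=\tau_1(c'_{i_1b_1})$. Extend $\tau,\tau_1$ to $\kappa_b(e_b)$, $\kappa_{b_1}(e_{b_1})$ and let $\mu=\tau(\mu_{ib})$, $\mu_1=\tau_1(\mu_{i_1b_1})$. From $\mu^n+\mu^{-n}=\mu_1^n+\mu_1^{-n}$ we get $\mu_1^n=\mu^n$ after possibly inverting $\mu_1$. So $\eta=\mu_1/\mu$ satisfies $\eta^n=1$, hence $\eta\in\langle\zeta\rangle\subset\kappa$ and $\kappa(\mu)=\kappa(\mu_1)$.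

Now $\kappa(\mu)$ contains $\kappa(\mu+\mu^{-1})=\tau(\kappa_b)$, which has $Q_b$ elements, and $\mu$ has degree at most $2$ over it. Since $\mu^{Q_b}=\mu^{-1}\neq\mu$ (as $c_{ib}\neq\pm2$), $|\kappa(\mu)|=Q_b^2$. Similarly $|\kappa(\mu_1)|=Q_{b_1}^2$, so $Q_b=Q_{b_1}$. Then $\eta=\eta^{Q_b}=\mu_1^{-1}\mu=\eta^{-1}$, so $\mu_1^2=\mu^2$ and $(\mu_1+\mu_1^{-1})^2=(\mu+\mu^{-1})^2$, i.e. $\tau_1(c_{i_1b_1}^2)=\tau(c_{ib}^2)$. By (9), $(i,b,\tau)=(i_1,b_1,\tau_1)$.

Thus the polynomials
$$P_{ib}(S)=N_b(S-c'_{ib})\qquad(b\text{ inert},\ 1\le i\le4)$$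
are irreducible over $\kappa$, pairwise distinct, and different from $S\mp2$. Their residue fields are $\kappa_b$, with $S\mapsto c'_{ib}$. And $\mathcal F'=\prod P_{ib}$.

**Step 5: the conic.** We have $\omega^2=S^2-4$ and $T=\frac12(S+\omega)$, so $\kappa(T)=\kappa(S)(\omega)$. Put
$$V=\bar\sigma(U)=\mathcal F'/U,\qquad\xi=\frac{U+V}2,\qquad\chi=\frac{U-V}{2\omega}.$$
The elements $\xi,\chi$ are $\bar\sigma$-fixed, and
$$\xi^2-(S^2-4)\chi^2=UV=\mathcal F'. \tag{14}$$
Since $U=\xi+\omega\chi$, $\tilde F=\kappa(S,\xi,\chi)(\omega)$ has degree $\le2$ over $\kappa(S,\xi,\chi)\subseteq Z$. As $[\tilde F:Z]=2$, $Z=\kappa(S)(\xi,\chi)$. The quadratic form in (14), made homogeneous, is nondegenerate of rank $3$ in odd characteristic, so (14) defines a smooth conic over $\kappa(S)$. As $Z$ has transcendence degree $1$ over $\kappa(S)$, it is the function field of this conic.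

In the numerical example of Section 4 ($n=1$, $c_i'=c_i$, one index $b$, inert since $-1$ is a nonsquare modulo $43$), (14) is (5). The hypotheses on the $c_i$ hold modulo $43$: $c_i^2=16,38,11,24$ are distinct and different from $0$ and $4$.

## 12. A nonzero unramified class on the conic field

We recall the facts on Brauer groups that we need. For a field $L$ of characteristic $\neq2$ and $a,b\in L^\times$, $(a,b)\in\operatorname{Br}(L)[2]$ is the class of the quaternion algebra with $i^2=a$, $j^2=b$, $ij=-ji$. It is bimultiplicative, and it depends only on square classes.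

* *Residues.* For a discrete valuation ring with fraction field $L$, valuation $\nu$ and residue field $\lambda$ of characteristic $\ne2$, there is a residue homomorphism $\partial:\operatorname{Br}(L)[2]\to\lambda^\times/\lambda^{\times2}$. On $(a,b)$ it is the tame symbol modulo squares, the class of the residue of $(-1)^{\nu(a)\nu(b)}a^{\nu(b)}b^{-\nu(a)}$. Under an extension of discrete valuation rings of ramification index $e$ it is multiplied by $e$ and restricted. A class is unramified at $\nu$ if its residue there is trivial.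
* *Witt's theorem.* The kernel of $\operatorname{Br}(L)\to\operatorname{Br}$ of the function field of the conic $\xi^2-a\chi^2=b$ is $\{0,(a,b)\}$.

*Example.* Over a finite field $\kappa$ of odd order, with $c\in\kappa$, $c\neq\pm2$, the class $(S^2-4,S-c)$ on $\kappa(S)$ has residue $c^2-4$ at $S=c$, residue $2-c$ at $S=2$, residue $-2-c$ at $S=-2$, and is unramified at all other places. (At $\infty$, $S^2-4=S^2(1-4S^{-2})$ is a square in $\kappa((1/S))$.)

By (14) and Witt's theorem,
$$\ker(\operatorname{Br}\kappa(S)\to\operatorname{Br}Z)=\{0,\mathcal Q\},\qquad\mathcal Q=(S^2-4,\mathcal F'). \tag{15}$$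
The residue of $\mathcal Q$ at $P_{ib}$ is, by (13), the class of $c_{ib}'^2-4$, i.e. of $d_b$, which is nontrivial. The idea is to split $\mathcal F'$ into two halves. The class built from one half has only ramification that $\mathcal Q$ also has, so it becomes unramified on $Z$, where $\mathcal Q$ dies. But it is neither $0$ nor $\mathcal Q$.

A half with a single factor is not enough. If $m=1$ and $b$ is the inert index, then by (13) the class $(S^2-4,S-c'_{1b})$ has residue in $-d_b\kappa^{\times2}$ at $S=2$ and in $-\kappa^{\times2}$ at $S=-2$. As $d_b$ is a nonsquare in the finite field $\kappa$, exactly one of these is nontrivial. With two factors in each half these residues cancel, which is why $f$ has four.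

**Step 1: residues of the half class.** Let $G_1=\prod_{b\text{ inert}}P_{1b}P_{2b}$ and $\beta=(S^2-4,G_1)\in\operatorname{Br}(\kappa(S))[2]$. Its residues on $\mathbb P^1_\kappa$ are as follows.

* At $S=2$: the class of $G_1(2)=\prod_bN_b\big((2-c'_{1b})(2-c'_{2b})\big)$. By (13) both factors lie in $-d_b\kappa_b^{\times2}$, so this is a nonzero square. At $S=-2$ similarly, since $-2-c'_{ib}\in-\kappa_b^{\times2}$. Both residues are trivial.
* At $\infty$: trivial, since $S^2-4$ is a square in $\kappa((1/S))$.
* At $P_{1b},P_{2b}$ ($b$ inert): the class of $c_{ib}'^2-4$, i.e. of $d_b$, which is nontrivial and equals the residue of $\mathcal Q$.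
* Elsewhere, in particular at $P_{3b},P_{4b}$: trivial, since both entries are units.

*Numerical check modulo $43$.* The nonzero squares are $1,4,6,9,10,11,13,14,15,16,17,21,23,24,25,31,35,36,38,40,41$. Here $G_1=(S+4)(S-9)$. We find $G_1(2)=6\cdot(-7)=-42=1$ and $G_1(-2)=2\cdot(-11)=-22=21=8^2$, both squares. The values of $S^2-4$ at $-4,9,21,29$ are $12,34,7,20$, all nonsquares.

**Step 2: $\beta_Z$ is unramified at every discrete valuation ring $\nu$ of $Z$.** Such a ring contains $\kappa$, as $\kappa$ is finite. If $\nu$ is trivial on $\kappa(S)$, then $S^2-4$ and $G_1$ are units at $\nu$ and the residue is trivial. Otherwise $\nu$ lies over a closed point $P$ of $\mathbb P^1_\kappa$ with some ramification index $e$, and $\partial_\nu(\beta_Z)=e\cdot\operatorname{res}\partial_P(\beta)$. This is trivial if $\partial_P\beta$ is. If $P=P_{ib}$ with $b$ inert and $i\in\{1,2\}$, then $\partial_P\beta=\partial_P\mathcal Q$, so $\partial_\nu(\beta_Z)=\partial_\nu(\mathcal Q_Z)=0$, as $\mathcal Q_Z=0$.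

**Step 3: $\beta_Z\neq0$.** Let $b$ be inert; such $b$ exists. Then $\partial_{P_{1b}}\beta\neq0$, so $\beta\neq0$. And $\partial_{P_{3b}}\beta=0\neq\partial_{P_{3b}}\mathcal Q$, so $\beta\ne\mathcal Q$. By (15), $\beta_Z\ne0$.

## 13. Unramified classes on $C_0(z)$ vanish

We show that (12) forces $\beta_Z=0$. Recall that $K_2(L)$ is the quotient of $L^\times\otimes L^\times$ by the elements $a\otimes(1-a)$; the class of $a\otimes b$ is $\{a,b\}$. There is a homomorphism $K_2(L)\to\operatorname{Br}(L)[2]$, $\{a,b\}\mapsto(a,b)$, compatible with field extensions. Milnor's exact sequence, valid for every field $C_0$, reads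
$$0\to K_2(C_0)\to K_2(C_0(z))\xrightarrow{(\partial_P)}\bigoplus_{P\in\mathbb A^1_{C_0}\text{ closed}}\kappa(P)^\times\to0,$$
with $\partial_P$ the tame symbols. For example $\partial_P\{z,a\}=a^{-1}$ at $z=0$ for $a\in C_0^\times$.

Let $Z=C_0(z)$ as in (12), $C_0$ a global function field of characteristic $\ell\neq2$.

**Step 1: $\beta_Z$ is constant.** $\beta_Z$ is the image of $x:=\{S^2-4,G_1\}\in K_2(Z)$. As $\beta_Z$ is unramified, $\partial_P(x)=s_P^2$ is a square in $\kappa(P)^\times$ for every closed point $P\in\mathbb A^1_{C_0}$; take $s_P=1$ when $\partial_P(x)=1$, so that $s_P=1$ for almost all $P$. By surjectivity there is $x'\in K_2(Z)$ with $\partial_P(x')=s_P$ for all $P$. Then $x-2x'$ has trivial tame symbols, so it comes from $K_2(C_0)$. Let $\gamma\in\operatorname{Br}(C_0)[2]$ be its image. Since $2x'$ maps to $0$ in $\operatorname{Br}(Z)[2]$, $\beta_Z=\gamma_Z$.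

**Step 2: $\gamma$ is trivial at every place of $C_0$.** Let $P$ be a place of $C_0$, with finite residue field $\kappa_P$. The Gauss extension of $P$ to $C_0(z)$ is a discrete valuation with ramification index $1$ and residue field $\kappa_P(z)$. The map $\kappa_P^\times/\kappa_P^{\times2}\to\kappa_P(z)^\times/\kappa_P(z)^{\times2}$ is injective, because a constant that is a square in $\kappa_P(z)$ is the square of a constant. Since $\beta_Z=\gamma_Z$ is unramified at the Gauss extension, $\partial_P\gamma=0$. The completion of $C_0$ at $P$ is a local field with residue field of odd characteristic; the $2$-torsion of its Brauer group has order $2$, generated by the quaternion algebra of a nonsquare unit and a uniformizer, whose residue is nontrivial. So $\gamma$ is trivial at $P$.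

**Step 3: the contradiction.** By the Albert–Brauer–Hasse–Noether theorem, a Brauer class of a global field that is trivial at all places is $0$. So $\gamma=0$ and $\beta_Z=\gamma_Z=0$, contradicting Section 12, Step 3. Hence the isomorphism $\varphi$ of Section 8 does not exist. This proves Theorem 3, and with Theorem 2(b) also Corollary 4. $\blacksquare$

## 14. The centre of $D^\sigma$, and ring isomorphisms

Theorem 3 speaks of $k$-isomorphisms. The same conclusion holds for ring isomorphisms with $q$-division rings: *for $\sigma$ as in Theorem 3, $D^\sigma$ is not even isomorphic as a ring to some $k_p(x,y)$ with $p$ not a root of unity.* This rests on a computation of centres. Embed $D$ in the skew Laurent series ring $k(t)((u;q))$, where $u\,g(t)=g(qt)\,u$.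

**Step 1: $Z(D)=k$.** If $\sum g_ju^j$ commutes with $t$, then $q^jg_j=g_j$ for all $j$, so only $g_0$ survives. If $g_0$ commutes with $u$, then $g_0(qt)=g_0(t)$; expanding $g_0$ in $k((t))$ shows that $g_0\in k$. Here we used that $q$ is not a root of unity. The same holds for $k_p(x,y)$ when $p$ is not a root of unity.

**Step 2: $Z(E)=k$ for $E=D^\sigma$.** Recall $D=E\oplus E\varpi$ and $\varpi^2\in E$. The map $r\mapsto r^*=\varpi r\varpi^{-1}$ is an automorphism of $E$. Let $c\in Z(E)$. Then $c^*\in Z(E)$ and $c^{**}=\varpi^2c\varpi^{-2}=c$. So $c+c^*$ and $cc^*$ are in $Z(E)$ and commute with $\varpi$, hence lie in $Z(D)=k$. Thus $c$ is a root of $X^2-(c+c^*)X+cc^*$ and is algebraic over $k$.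

A nonzero element of $k(t)((u;q))$ that is algebraic over $k$ has $u$-order $0$: otherwise its powers have distinct orders, and no nontrivial $k$-linear combination of them vanishes. Its lowest coefficient satisfies the same polynomial over $k$, because reduction modulo $u$ is a ring homomorphism on power series. So that coefficient is an element of $k(t)$ algebraic over $k$, hence lies in $k$. Subtracting it from $c$ leaves an element algebraic over $k$ that is $0$ or has positive order, so it is $0$. Hence $c\in k$.

**Step 3: conclusion.** A ring isomorphism $k_p(x,y)\to D^\sigma$ maps centre to centre, so it restricts to an automorphism $\tau$ of $k$. Composing it with the ring isomorphism $k_{\tau(p)}(x,y)\to k_p(x,y)$ that applies $\tau^{-1}$ to coefficients yields a $k$-isomorphism $k_{\tau(p)}(x,y)\cong D^\sigma$, contradicting Theorem 3. $\square$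

One case lies outside these arguments. If every finite extension of $k$ has odd degree, in particular if $k$ is algebraically closed, Theorem 2(b) shows that no $\sigma_f$ gives a counterexample. Whether some other finite group does is not settled here.
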